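# Weakly parallel pigeonhole: arbitrary colorings against stable colorings

## Theorem A and the non-reduction it gives

**Theorem A.** There is a computable instance $p$ of $\widetilde{\mathsf{RT}^1_2}$ such that for every $\ell\ge 1$, every computable instance $q$ of $\widetilde{\mathsf{SRT}^1_\ell}$ has a solution that computes no solution of $p$.

In plain words: $p$ is a computable list of colorings $c_0,c_1,c_2,\dots$ of $\mathbb N$ with two colors, and to solve $p$ means to give, for infinitely many $n$ of your choice, an infinite set on which $c_n$ is constant. Someone who wants to help you may hand you a solution to another computable problem of the same shape, with any finite number $\ell$ of colors, but each coloring in that other list must be eventually constant. The theorem says that one list $p$ defeats all such help: every such $q$ has a solution that is useless for solving $p$.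

The question comes from Kenneth Gill, "Indivisibility and uniform computational strength", arXiv:2312.03919 (2023), which asks whether $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_k}$. Theorem A answers it. Let us fix the words.

**Problems.** A problem is a partial multivalued function $P\colon\subseteq\mathbb N^{\mathbb N}\rightrightarrows\mathbb N^{\mathbb N}$. Elements of $\operatorname{dom}P$ are *instances*, and elements of $P(x)$ are *solutions* to $x$. Sets are identified with their characteristic functions, $\langle\cdot,\cdot\rangle$ is a fixed computable pairing function, and $k=\{0,\dots,k-1\}$.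

* $\mathsf{RT}^1_k$: an instance is a coloring $c\colon\mathbb N\to k$; a solution is an infinite set $H$ on which $c$ is constant.
* $\mathsf{SRT}^1_k$: the same, restricted to *stable* colorings, that is, colorings that are eventually constant.

**Parallelizations.** An instance of $\widehat P$ is a sequence $\langle p_0,p_1,\dots\rangle$ of instances of $P$, and a solution is a sequence $\langle y_0,y_1,\dots\rangle$ with $y_n\in P(p_n)$ for *every* $n$. The *weak parallelization* $\widetilde P$ has the same instances. Its solutions are all sets $\bigcup_{n\in A}\{\langle n,x\rangle:x\in Y_n\}$ where $A\subseteq\mathbb N$ is infinite and $Y_n\in P(p_n)$ for each $n\in A$.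

*Example.* Let $c_n(x)=\lfloor x/(n+1)\rfloor \bmod 2$, an instance of $\widetilde{\mathsf{RT}^1_2}$. The set of all $\langle n,x\rangle$ with $n$ even and $c_n(x)=n/2 \bmod 2$ is a solution with $A$ the set of even numbers. Two features matter later. The color may change from column to column. And each column of a solution is either empty or infinite, so a single pair $\langle n,x\rangle$ in a solution tells us that the color $c_n(x)$ occurs infinitely often in $c_n$.

**Computable reducibility.** $P\le_{\mathrm c}Q$ means: for every instance $p$ of $P$ there is an instance $q$ of $Q$ computable from $p$ such that, for every solution $s$ of $q$, some solution of $p$ is computable from $p\oplus s$. Nothing uniform is asked: different $s$ may use different algorithms.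

*Example.* $\mathsf{RT}^1_k\le_{\mathrm c}\mathsf{SRT}^1_\ell$ for all $k,\ell\geq 1$. Some color $i$ occurs infinitely often in $c$, and $\{x:c(x)=i\}$ is already a $c$-computable solution; take for $q$ a constant coloring. So for a single coloring there is nothing to separate.

**Corollary 1.** For every $k\ge 2$, $\widetilde{\mathsf{RT}^1_k}\not\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_k}$. Hence $\widetilde{\mathsf{SRT}^1_k}<_{\mathrm c}\widetilde{\mathsf{RT}^1_k}$.

*Proof from Theorem A.* Since $2\subseteq k$, $p$ is also an instance of $\widetilde{\mathsf{RT}^1_k}$, with the same solutions. Let $q\le_T p$ be an instance of $\widetilde{\mathsf{SRT}^1_k}$. As $p$ is computable, so is $q$, and Theorem A gives a solution $s$ of $q$ that computes no solution of $p$. Since $p\oplus s\equiv_T s$, this $q$ does not witness a reduction. In the other direction, an instance of $\widetilde{\mathsf{SRT}^1_k}$ is an instance of $\widetilde{\mathsf{RT}^1_k}$ with the same solutions, so $\widetilde{\mathsf{SRT}^1_k}\le_{\mathrm c}\widetilde{\mathsf{RT}^1_k}$. $\square$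

Why this was asked: let $\mathscr E$ be the equivalence relation with countably many classes, each of countably many elements, and let $\mathrm{Ind}\,\mathscr E_k$ be the problem: given a presentation of $\mathscr E$ and a $k$-coloring of its domain, find a monochromatic subset inducing a copy of $\mathscr E$. Let $\mathsf{SRT}^2_k$ be stable Ramsey's theorem for pairs: given a $k$-coloring $c$ of pairs such that $\lim_y c(x,y)$ exists for every $x$, find an infinite set all of whose pairs have one color. Gill's paper has $\mathrm{Ind}\,\mathscr E_k\equiv_{\mathrm c}\widetilde{\mathsf{RT}^1_k}$ and $\mathsf{SRT}^2_k\equiv_{\mathrm c}\widetilde{\mathsf{SRT}^1_k}$; we quote these and do not prove them. With them, Corollary 1 gives $\mathsf{SRT}^2_k<_{\mathrm c}\mathrm{Ind}\,\mathscr E_k$ for $k\ge 2$.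

## From colorings to disjoint $\Sigma^0_2$ sets

We first remove the colorings from the problem. Which colors occur infinitely often in $c_n$ is $\Pi^0_2$ information about $n$, and any $\Pi^0_2$ information can be put there.

**Lemma 1.** Let $U_0,U_1$ be disjoint $\Sigma^0_2$ sets. There is a computable instance $p=\langle c_0,c_1,\dots\rangle$ of $\widetilde{\mathsf{RT}^1_2}$ such that
$$\text{color } j \text{ occurs infinitely often in } c_n \iff n\notin U_j, \tag{1}$$
and every solution of $p$ computes an infinite set $A$ with $A\cap U_0=\emptyset$ or $A\cap U_1=\emptyset$.

*Proof.* Recall that a $\Pi^0_2$ set can be written with "infinitely many": there are computable $R_j$ with $n\notin U_j\iff\exists^\infty t\,R_j(n,t)$. Indeed, write $n\notin U_j\iff\forall u\,\exists v\,S(n,u,v)$ with $S$ computable, let $f(n,t)$ be the number of $u\le t$ such that every $u'\le u$ has some $v\le t$ with $S(n,u',v)$, and let $R_j(n,t)$ say that $t>0$ and $f(n,t)>f(n,t-1)$. The function $f(n,\cdot)$ is nondecreasing, and it is unbounded exactly when every $u$ has a witness $v$.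

For each $n$, run through $t=0,1,2,\dots$; at $t$, list the color $0$ if $R_0(n,t)$ holds, then the color $1$ if $R_1(n,t)$ holds. Let $c_n(x)$ be the $x$-th color listed, counting from $0$. Since $U_0\cap U_1=\emptyset$, there is some $j$ with $n\notin U_j$, so infinitely many colors are listed and $c_n$ is total, uniformly computably in $n$. Statement (1) is clear from the definition.

Let $s=\bigcup_{n\in A}\{\langle n,x\rangle:x\in Y_n\}$ be a solution, and put
$$A_j=\{n:\exists x\,(\langle n,x\rangle\in s\ \wedge\ c_n(x)=j)\}.$$
If $n\in A_j$, then $Y_n$ is infinite and $c_n$ is constant on it with value $j$, so $n\notin U_j$ by (1). Thus $A_j\cap U_j=\emptyset$. Since $A_0\cup A_1=A$ is infinite, some $A_j$ is infinite. It is $s$-c.e., so it has an infinite $s$-computable subset. $\square$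

*Example.* Take $U_0=\{0\}$, $U_1=\{1\}$, and let $R_j(n,t)$ hold iff $n\neq j$. Then $c_0=1,1,1,\dots$, $c_1=0,0,0,\dots$, and $c_n=0,1,0,1,\dots$ for $n\ge 2$.

On the stable side, all that counts is the limit color of each column.

**Lemma 2.** Let $q=\langle q_0,q_1,\dots\rangle$ be a computable instance of $\widetilde{\mathsf{SRT}^1_\ell}$, let $C(n)=\lim_x q_n(x)$ and $C_i=C^{-1}(i)$. Then $C\le_T\emptyset'$, and for every $i<\ell$ and every infinite $G\subseteq C_i$ there is a solution $s_G\le_T G$ of $q$.

*Proof.* The first claim is the limit lemma. For the second, let $s_G=\{\langle n,x\rangle:n\in G,\ q_n(x)=i\}$. For $n\in G$ the coloring $q_n$ is eventually $i$, so column $n$ of $s_G$ is an infinite set on which $q_n$ is constant. $\square$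

So the following statement, which mentions no colorings of columns at all, is what we have to prove.

**Theorem B.** There are disjoint $\Sigma^0_2$ sets $U_0,U_1$ such that for every $\ell\ge1$ and every $C:\mathbb N\to\ell$ with $C\le_T\emptyset'$, there are $i<\ell$ and an infinite $G\subseteq C^{-1}(i)$ such that every infinite $G$-c.e. set meets both $U_0$ and $U_1$.

*Proof of Theorem A from Theorem B.* Let $p$ come from $U_0,U_1$ by Lemma 1. Given $q$, let $C=\lim q$ as in Lemma 2, take $i$ and $G$ from Theorem B, and consider $s_G\le_T G$. If $s_G$ computed a solution of $p$, then by Lemma 1 $G$ would compute an infinite set avoiding $U_0$ or $U_1$. That set is $G$-c.e., a contradiction. $\square$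

## Separating by $\emptyset'$-computable solutions, and why it fails

A sensible first idea is to compare both sides with $\emptyset'$. Every computable instance $q$ of $\widetilde{\mathsf{SRT}^1_\ell}$ has a solution computable in $\emptyset'$: some $C_i$ is infinite, and we use $G=C_i\le_T\emptyset'$ in Lemma 2. So it would be enough to find a computable $p$ with no $\emptyset'$-computable solution.

For the *full* parallelizations this works. Let $U_j=\{e:\Phi_e^{\emptyset'}(e)=j\}$ for $j=0,1$. These are disjoint $\Sigma^0_2$ sets, and no $D\le_T\emptyset'$ has $U_0\subseteq D$ and $D\cap U_1=\emptyset$: if $\Phi_e^{\emptyset'}$ is the characteristic function of $D$, then $e\in D$ puts $e$ into $U_1$, and $e\notin D$ puts $e$ into $U_0$. Let $p$ be as in Lemma 1. A solution $\langle Y_0,Y_1,\dots\rangle$ of $p$ as an instance of $\widehat{\mathsf{RT}^1_2}$ computes $f(n)=c_n(\min Y_n)$, and $n\notin U_{f(n)}$ by (1). So $\{n:f(n)=1\}$ contains $U_0$ and misses $U_1$, and hence is not computable in $\emptyset'$. A computable instance of $\widehat{\mathsf{SRT}^1_\ell}$, on the other hand, has the $\emptyset'$-computable solution $Y_n=\{x:q_n(x)=C(n)\}$.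

For the weak parallelization the solver may choose which columns to solve, and this freedom kills the idea.

**Proposition 3.** Every instance $c=\langle c_0,c_1,\dots\rangle$ of $\widetilde{\mathsf{RT}^1_k}$ has a solution computable in $c'$.

*Proof.* For $i<k$ let $V_i=\{n:c_n\text{ takes the color }i\text{ only finitely often}\}$, a $\Sigma^0_2(c)$ set. Since every $c_n$ takes some color infinitely often, $\bigcap_{i<k}V_i=\emptyset$. Let $J\subseteq k$ be of maximal size such that $V=\bigcap_{i\in J}V_i$ is infinite, where $V=\mathbb N$ for $J=\emptyset$. Then $J\ne k$; pick $i\in k\setminus J$. By maximality $V\cap V_i$ is finite. So $V\setminus V_i$ differs from $V$ by finitely many elements; it is an infinite $\Sigma^0_2(c)$ set, that is, an infinite $c'$-c.e. set, and it has an infinite subset $A\le_T c'$. For $n\in A$ we have $n\notin V_i$, so $\{x:c_n(x)=i\}$ is infinite. Hence $\{\langle n,x\rangle:n\in A,\ c_n(x)=i\}$ is a solution, and it is computable in $c'$. $\square$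

So both sides always have $\emptyset'$-computable solutions when the instances are computable. The useless solution of $q$ must be built with care, inside some $C_i$.

## Theorem B for one color, and a trap for two colors

**The case $\ell=1$ by hand.** Here $C$ is constant and we may take $G=\mathbb N$. We need disjoint $\Sigma^0_2$ sets $U_0,U_1$ that both meet every infinite c.e. set. Build them computably in $\emptyset'$. At the stage devoted to $(e,j)$, let $m$ bound all numbers enumerated so far and ask $\emptyset'$ whether $W_e$ has an element $a>m$. If so, put the least such $a$ into $U_j$. Every number enumerated is new, so $U_0\cap U_1=\emptyset$; and if $W_e$ is infinite, both answers are yes.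

**Two colors: waiting for $C$.** Now let $C=\Phi_c^{\emptyset'}:\mathbb N\to 2$, and aim for $G\subseteq C_i$ with $i$ fixed. The natural strategy for $W_e^G$ and $U_0$, given a finite part $F$ of $G$, waits until it sees a finite $E\subseteq C_i$ and an $a\in W_e^{F\cup E}$ that is still free to enter $U_0$. Then it puts $a$ into $U_0$ and continues with $F\cup E$. This waiting is legal, since $\emptyset'$ computes $C$ as far as it converges. The trouble lies in the words "still free".

Whatever disjoint $\Sigma^0_2$ sets we build, $U_1$ must be infinite, since otherwise the infinite c.e. set $\mathbb N\setminus U_1$ would miss $U_1$. An infinite $\emptyset'$-c.e. set has an infinite subset $D\le_T\emptyset'$; so take $D\subseteq U_1$ and let $C$ be the characteristic function of $D$. Every infinite $G\subseteq C_1=D$ misses $U_0$, and $G$ is $G$-c.e. So the color $1$ is lost. For the strategy with $i=1$ and $W_e^G=G$ this means: every $a$ it could use, being an element of $D\subseteq U_1$, cannot be put into $U_0$ by any construction that keeps the two sets disjoint. In particular, a coloring $C$ can wait with the announcement $C(a)=1$ until $a$ has been taken by $U_1$.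

There are two lessons. The color $i$ has to depend on $C$ in a way that the construction does not know. And a strategy must take possession of its numbers *before* $C$ reveals anything.

**Reserving before $C$ speaks.** Treat all colors at once, and ask not about $C$ but about *all* partitions: is there a bound $b$ such that, however $[0,b)$ is split into parts $\tau_i$, some part $\tau_i$ contains a finite $E$ with a new number $a\in W_{e_i}^{F_i\cup E}$, seen by stage $b$? If so, only finitely many numbers $a$ are involved. We reserve all of them, so that no other strategy may touch them. Only then do we wait for $C$ on $[0,b)$. Whatever split $C$ turns out to be, some reserved $a$ fits it, and only at this moment do we decide whether $a$ goes into $U_0$ or $U_1$. If there is no such $b$, compactness yields a partition $(X_i)$ of $\mathbb N$ no part of which can produce new numbers, and we can hide inside one of these parts.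

See how this avoids the trap. Let $C$ be the characteristic function of $D\subseteq U_1$, as above, and let $W_e^Y=Y$ for all $Y$, with $e_0=e_1=e$ and $F_0=F_1=\emptyset$. A suitable $b$ exists: take a number $y$ beyond the old ones; for all large $b$ and either part containing $y$, the choice $E=\{y\}$, $a=y$ works. When $C$ is known on $[0,b)$, we get some $i$, some $E\subseteq C_i$ and a reserved $a\in E$; say we put $a$ into $U_0$. Since $D\subseteq U_1$, the number $a$ cannot be in $D$, so automatically $i=0$: we made progress on the good color without knowing which color is good.

Three problems remain. *We do not choose $i$*; yet one and the same color must meet both $U_0$ and $U_1$. *The parts $X_i$ from compactness have nothing to do with $C$*, so we must ensure that $X_i\cap C_i$ stays infinite. And *$\emptyset'$ must be able to decide the question*, also when $\mathbb N$ is replaced by an $X$ obtained earlier in this way. The next section deals with the last problem.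

## A low set whose columns have members of $\Pi^0_1$ classes

**Conventions.** $W_e^Y$ is the $e$-th $Y$-c.e. set and $W_{e,b}^Y$ its stage-$b$ approximation: $a\in W_{e,b}^Y$ implies $a<b$ and that only queries $<b$ are made. So $W_{e,b}^Y$ depends only on $Y\cap[0,b)$, $W_{e,b}^Y\subseteq W_{e,b+1}^Y$, and $W_e^Y=\bigcup_bW_{e,b}^Y$. Let $Y^{[n]}=\{x:\langle n,x\rangle\in Y\}$. Strings in $2^{<\mathbb N}$ are coded by numbers, so $W_e^Y$ may be read as a set of strings.

A $\Pi^0_1(Y)$ *class* is a set of the form $\{Z\in2^{\mathbb N}:\text{no prefix of }Z\text{ is in }W_e^Y\}$. For example, if $Z\le_TY$ then $\{Z\}$ is a $\Pi^0_1(Y)$ class, since the strings that are not prefixes of $Z$ form a $Y$-computable set; and the class of all $X_0\oplus X_1$ with $X_0\cap X_1=\emptyset$ and $X_0\cup X_1=Y$ is a $\Pi^0_1(Y)$ class. A set $M$ is *low* if $M'\le_T\emptyset'$. The Low Basis Theorem (Jockusch–Soare) says that every nonempty $\Pi^0_1$ class has a low member.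

The purpose of the next lemma is to provide, in advance, a list of all the sets that will ever be needed as reservoirs, such that $\emptyset'$ can answer $\Sigma^0_1$ questions about all of them.

**Lemma 4.** There is a low set $M$ such that, with $M_n=M^{[n]}$ and $\mathcal S=\{M_n:n\in\mathbb N\}$: for every $X\in\mathcal S$, every nonempty $\Pi^0_1(X)$ class $P\subseteq2^{\mathbb N}$ has a member in $\mathcal S$. In particular, $X\in\mathcal S$ and $Z\le_TX$ imply $Z\in\mathcal S$, and $\mathbb N\in\mathcal S$.

*Proof.* **Step 1: trees for all classes.** This step puts $\Pi^0_1(Y)$ classes into a uniform form. Let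
$$T_e^Y=\{\sigma\in2^{<\mathbb N}:\text{no }\tau\sqsubseteq\sigma\text{ is in }W_{e,|\sigma|}^Y\}.$$
If $\sigma'\sqsubseteq\sigma\in T_e^Y$, then $\sigma'\in T_e^Y$ because $W_{e,|\sigma'|}^Y\subseteq W_{e,|\sigma|}^Y$. So $T_e^Y$ is a tree, $Y$-computable uniformly in $e$, and its set of paths is $[T_e^Y]=\{Z:\text{no prefix of }Z\text{ is in }W_e^Y\}$. It contains the empty string, as $W_{e,0}^Y=\emptyset$.

**Step 2: one $\Pi^0_1$ class that forces all columns.** We want column $e$ of $M$ to be a path through the $e$-th tree computed from the earlier columns, whenever there is a path. Let $M_{<e}=\{\langle n,x\rangle\in M:n<e\}$, and let $\mathcal Q$ be the class of all $M$ such that for all $e,t$: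
$$\text{if }T_e^{M_{<e}}\text{ has a string of length }t,\text{ then }M_e{\restriction}t\in T_e^{M_{<e}}.$$
For fixed $e,t$ this is decidable from $M$, so $\mathcal Q$ is a $\Pi^0_1$ class. It is nonempty: choose $M_0,M_1,\dots$ one after the other. If $T_e^{M_{<e}}$ is infinite, let $M_e$ be a path through it, which exists by König's lemma. If the tree is finite, let $M_e$ extend one of its longest strings; the prefixes of this string are in the tree, and for larger $t$ the requirement is empty. By the Low Basis Theorem $\mathcal Q$ has a low member; call it $M$.

**Step 3: every class is taken care of.** Let $X=M_n$ and let $P=\{Z:\text{no prefix of }Z\text{ is in }W_d^{M_n}\}$ be nonempty. By padding there is an $e>n$ with $W_e^Y=W_d^{Y^{[n]}}$ for all $Y$. For $Y=M_{<e}$ we have $Y^{[n]}=M_n$, because $n<e$. So $[T_e^{M_{<e}}]=P\neq\emptyset$, the tree has strings of every length, and $M\in\mathcal Q$ gives $M_e{\restriction}t\in T_e^{M_{<e}}$ for all $t$. Hence $M_e\in P$.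

For the last sentence of the lemma apply this to the $\Pi^0_1(X)$ class $\{Z\}$; and $\mathbb N$ is computable. $\square$

Fix $M$ for the rest of the proof. Since $M'\le_T\emptyset'$, the oracle $\emptyset'$ decides $\Sigma^0_1(M)$ questions, uniformly.

## Reservation by compactness: the construction of $U_0$ and $U_1$

**Strategies.** A *strategy* is a tuple
$$\sigma=(c,\ell,I,(F_i)_{i\in I},n,(e_i)_{i\in I},h)$$
with $c,n,e_i\in\mathbb N$, $\ell\ge1$, $\emptyset\neq I\subseteq\ell$, finite sets $F_i$, and $h:I\to\{0,1\}$. Read it as follows: $c$ is a guess at an index of $C$ from $\emptyset'$, with $\ell$ colors; $I$ is the set of colors in play; $F_i$ is the finite part of a set $G_i\subseteq C_i$ built so far, and $X=M_n$ is the reservoir for future elements; $e_i$ is an index for the set $W_{e_i}^{G_i}$ to be dealt with; and $h(i)$ says which of $U_0,U_1$ should receive a number if the color $i$ comes up. Strategies are finite objects. The construction knows nothing about which guesses are sensible, so it runs them all.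

Partitions may have empty parts. For $m\in\mathbb N$ let $P_{\sigma,m}$ be the class of all $(X_i)_{i\in I}$, coded as $\bigoplus_iX_i$, that partition $X$ and satisfy
$$\text{for all }i\in I,\text{ all finite }E\subseteq X_i\text{ and all }a>m:\quad a\notin W_{e_i}^{F_i\cup E}. \tag{2}$$
This is a $\Pi^0_1(X)$ class: a violation of (2), or of being a partition of $X$, is found after finitely many steps from $X$ and finitely much of the $X_i$.

The next lemma turns emptiness of this class into a finite fact, which gives us the finite set of numbers to reserve.

**Lemma 5.** $P_{\sigma,m}=\emptyset$ iff there is $b$ such that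

$(\ast)_b$: for every partition $(\tau_i)_{i\in I}$ of $X\cap[0,b)$ there are $i\in I$, $E\subseteq\tau_i$ and $a>m$ with $a\in W_{e_i,b}^{F_i\cup E}$.

Consequently $\emptyset'$ decides, uniformly in $\sigma,m$, whether $P_{\sigma,m}=\emptyset$.

*Proof.* Suppose $(\ast)_b$ holds, and let $(X_i)$ be any partition of $X$. Apply $(\ast)_b$ to $\tau_i=X_i\cap[0,b)$. The resulting $i,E,a$ satisfy $E\subseteq X_i$, $a>m$ and $a\in W_{e_i}^{F_i\cup E}$, against (2). So $P_{\sigma,m}=\emptyset$.

Suppose $(\ast)_b$ fails for all $b$. Call a partition of $X\cap[0,b)$ *good* if it is a counterexample to $(\ast)_b$; there is a good one for each $b$. A good partition of $X\cap[0,b+1)$ restricts to a good partition of $X\cap[0,b)$: otherwise there would be $i$, $E\subseteq\tau_i\cap[0,b)$ and $a>m$ with $a\in W_{e_i,b}^{F_i\cup E}\subseteq W_{e_i,b+1}^{F_i\cup E}$. So the good partitions form an infinite, finitely branching tree, and König's lemma gives a partition $(X_i)$ of $X$ all of whose restrictions are good. If $E\subseteq X_i$ is finite, $a>m$ and $a\in W_{e_i}^{F_i\cup E}$, choose $b$ with $E\subseteq[0,b)$ and $a\in W_{e_i,b}^{F_i\cup E}$; then the restriction to $[0,b)$ is not good,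 a contradiction. So $(X_i)\in P_{\sigma,m}$.

Finally, $(\ast)_b$ is a finite check relative to $M$, since only numbers $a<b$ come into question. So $\exists b\,(\ast)_b$ is a $\Sigma^0_1(M)$ question. $\square$

**Construction** (computable in $\emptyset'$). Let $\sigma_0,\sigma_1,\dots$ be a computable list of all strategies. Stage $s$ has two parts.

1. *Reserve for $\sigma_s$.* Let $m_s$ be an upper bound of $\bigcup_{t<s}K_t$. If $P_{\sigma_s,m_s}\neq\emptyset$, put $K_s=\emptyset$; in this case $b_s$ is undefined. Otherwise let $b_s$ be the least $b$ with $(\ast)_b$ (for $\sigma_s,m_s$), and let $K_s$ be the finite set of all $a>m_s$ with $a\in W_{e_i,b_s}^{F_i\cup E}$ for some $i\in I$ and $E\subseteq X\cap[0,b_s)$. The numbers in $K_s$ are *reserved* for $\sigma_s$.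
2. *Act for those whose guess at $C$ has converged.* For each $t\le s$ such that $b_t$ is defined and $\sigma_t=(c,\ell,I,\dots,h)$ has not yet acted, with $X$ the reservoir of $\sigma_t$: if $\Phi_c^{\emptyset'}$ converges within $s$ steps on all of $[0,b_t)$ with values in $\ell$, and $X\cap[0,b_t)$ is mapped into $I$, let $\sigma_t$ *act*, as follows. Apply $(\ast)_{b_t}$ (for $\sigma_t,m_t$) to the partition $\tau_i=\{x\in X\cap[0,b_t):\Phi_c^{\emptyset'}(x)=i\}$, take the least $(i,E,a)$ obtained, and enumerate $a$ into $U_{h(i)}$.

By Lemma 5 and $M\le_T\emptyset'$, all of this can be done by $\emptyset'$. In step 1 the emptiness question is *decided* at stage $s$ with a fixed $m_s$, and the reservation takes place at the same stage; this is what the lowness of $M$ is for.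

**Lemma 6.** $U_0$ and $U_1$ are disjoint $\Sigma^0_2$ sets.

*Proof.* All elements of $K_s$ are larger than $m_s$, so the sets $K_t$ are pairwise disjoint. When $\sigma_t$ acts, the number $a$ satisfies $a>m_t$ and $a\in W_{e_i,b_t}^{F_i\cup E}$ with $E\subseteq X\cap[0,b_t)$, so $a\in K_t$. Each $\sigma_t$ acts at most once, and then puts one element of $K_t$ into exactly one of the two sets. Hence no number enters both. The sets are $\emptyset'$-c.e., that is, $\Sigma^0_2$. $\square$

A strategy with a foolish guess does no harm: it reserves finitely many numbers and enumerates at most one.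

## Finding $G$ inside one color class

The sets $U_0,U_1$ are now fixed. Let $C=\Phi_c^{\emptyset'}:\mathbb N\to\ell$ be total and $C_i=C^{-1}(i)$. From here on nothing needs to be effective, except that reservoirs come from $\mathcal S$. We write $Y\subseteq^*Z$ if $Y\setminus Z$ is finite.

**Step 1: choose the colors in play.** The aim is to guarantee that each color in play stays infinite in every reservoir. Choose $I\subseteq\ell$ of least cardinality such that some infinite $X\in\mathcal S$ satisfies $X\subseteq^*\bigcup_{i\in I}C_i$. Such an $I$ exists because $\mathbb N\in\mathcal S$ and $I=\ell$ qualifies, and $I\neq\emptyset$ because $X$ is infinite. Removing finitely many elements from $X$ leaves a set computable from $X$, hence in $\mathcal S$. So fix an infinite $X^*\in\mathcal S$ with $X^*\subseteq\bigcup_{i\in I}C_i$. Then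
$$\text{for every infinite }Y\in\mathcal S\text{ with }Y\subseteq X^*\text{ and every }i\in I,\quad Y\cap C_i\text{ is infinite.} \tag{3}$$
For if $Y\cap C_i$ were finite, then $Y\subseteq^*\bigcup_{i'\in I\setminus\{i\}}C_{i'}$, and $I\setminus\{i\}$ would be a smaller choice. (If $|I|=1$, simply note that $Y\subseteq X^*\subseteq C_i$.)

*Example.* Let $C(n)=0$ for even $n$, and let $C$ on the odd numbers be any $\emptyset'$-computable $2$-coloring. The set of even numbers is in $\mathcal S$, so $|I|=1$, and either $I=\{0\}$ or (if $\mathcal S$ has an infinite set almost contained in $C_1$) $I=\{1\}$ is a legitimate choice.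

**Step 2: conditions.** We build sets $G_i\subseteq C_i$ for all $i\in I$ simultaneously, by finite pieces and shrinking reservoirs. A *condition* is a pair $d=(\vec F,X)$ where $F_i\subseteq C_i$ is finite for each $i\in I$, $X\in\mathcal S$ is infinite, $X\subseteq X^*$, and $\max F_i<\min X$ whenever $F_i\ne\emptyset$. It is *extended* by $(\vec F',X')$ if $F_i\subseteq F_i'\subseteq F_i\cup X$ for all $i\in I$, and $X'\subseteq X$. A set $G$ is *$i$-compatible* with $(\vec F,X)$ if $F_i\subseteq G\subseteq F_i\cup X$. If $G$ is $i$-compatible with an extension, it is $i$-compatible with the original condition, since $F_i\subseteq F_i'\subseteq G\subseteq F'_i\cup X'\subseteq F_i\cup X$.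

*Example.* $((\emptyset)_{i\in I},X^*)$ is a condition, and every $G\subseteq X^*$ is $i$-compatible with it. If $x\in X^*\cap C_i$, then replacing $F_i=\emptyset$ by $\{x\}$ and $X^*$ by $X^*\setminus[0,x]$ gives an extension.

**Step 3: one tuple of indices.** This is the heart of the proof: we deal with one index for each color and win on at least one color.

**Lemma 7.** Given a condition $(\vec F,X)$ and $\vec e=(e_i)_{i\in I}$, there are an extension and an $i\in I$ such that for every $G$ that is $i$-compatible with the extension, $W_{e_i}^G$ is finite or meets both $U_0$ and $U_1$.

Before the proof, here is how the fact that we cannot choose $i$ is handled. Suppose $I=\{0,1\}$. If we asked first for a number in $U_0$ and then for one in $U_1$, we might get the first on color $0$ and the second on color $1$, and no color would have met both. So we let the request depend on the color: a color that has not yet secured an element of $U_0$ asks for $U_0$, and a color that has secured one asks for $U_1$. In the first round both colors ask for $U_0$; say color $0$ gets it. In the second round color $0$ asks for $U_1$ and color $1$ for $U_0$; if color $0$ comes up we are done, otherwise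 both have secured $U_0$. In the third round both ask for $U_1$, and whichever comes up wins. The function $h$ in a strategy records these requests. The construction could not know which $h$ is right, but it ran a strategy for each $h$.

*Proof.* For a condition $d=(\vec F,X)$ let
$$J_d=\{i\in I: W_{e_i}^G\cap U_0\neq\emptyset\text{ for all }G\text{ that are }i\text{-compatible with }d\}.$$
Put $h(i)=1$ if $i\in J_d$, and $h(i)=0$ otherwise. Let $X=M_n$, and let $s$ be such that $\sigma_s=(c,\ell,I,\vec F,n,\vec e,h)$.

*Case A: $P_{\sigma_s,m_s}\neq\emptyset$.* We hide in a part that produces no new numbers. As $P_{\sigma_s,m_s}$ is a $\Pi^0_1(X)$ class and $X\in\mathcal S$, Lemma 4 gives a member $(X_i)_{i\in I}$ with $\bigoplus_iX_i\in\mathcal S$, and so all $X_i\in\mathcal S$. As $X$ is infinite, some $X_i$ is infinite. Then $(\vec F,X_i)$ is a condition, since $X_i\subseteq X$, and it extends $(\vec F,X)$. Let $G$ be $i$-compatible with it, and let $a\in W_{e_i}^G$ by a computation that makes only queries $<u$. Put $E=(G\setminus F_i)\cap[0,u)$. This is a finite subset of $X_i$, and $F_i\cup E$ and $G$ agree below $u$. So $a\in W_{e_i}^{F_i\cup E}$, and (2) gives $a\le m_s$. Hence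 $W_{e_i}^G\subseteq[0,m_s]$ is finite, as required.

*Case B: $P_{\sigma_s,m_s}=\emptyset$.* We collect the number that the construction enumerated. Here $b_s$ is defined. Since $C=\Phi_c^{\emptyset'}$ is total with values in $\ell$ and $X\subseteq X^*\subseteq\bigcup_{i\in I}C_i$, the conditions for acting are met at some stage, and $\sigma_s$ acts. So there are $i\in I$, $E\subseteq X\cap C_i\cap[0,b_s)$ and $a$ with
$$a\in W_{e_i,b_s}^{F_i\cup E}\cap U_{h(i)}. \tag{4}$$
Let $d'$ be obtained from $d$ by replacing $F_i$ by $F_i\cup E$ and $X$ by $X'=X\setminus[0,b_s)$. This is a condition: $F_i\cup E\subseteq C_i$; $X'\le_TX$ is infinite and in $\mathcal S$; elements of any $F_{i'}$ are smaller than $\min X\le\min X'$; and elements of $E$ are smaller than $b_s\le\min X'$. It extends $d$, because $E\subseteq X$. Every $G$ that is $i$-compatible with $d'$ satisfies $F_i\cup E\subseteq G\subseteq F_i\cup E\cup X'$, so it agrees with $F_i\cup E$ below $b_s$, and (4) gives $a\in W_{e_i}^G\cap U_{h(i)}$.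

If $i\in J_d$, then $h(i)=1$, so every such $W_{e_i}^G$ meets $U_1$. It also meets $U_0$, because $G$ is $i$-compatible with $d$ and $i\in J_d$. So $d'$ and $i$ are as required.

If $i\notin J_d$, then $h(i)=0$, so $W_{e_i}^G$ meets $U_0$ for all $G$ that are $i$-compatible with $d'$; that is, $i\in J_{d'}$. Also $J_d\subseteq J_{d'}$, since for each $i'\in I$ every set that is $i'$-compatible with $d'$ is $i'$-compatible with $d$. So $J_{d'}\supseteq J_d\cup\{i\}\supsetneq J_d$. Repeat the argument with $d'$ in place of $d$, and thus with a new strategy whose $\vec F$, $n$ and $h$ come from $d'$. As $J$ strictly grows inside $I$ each time, this last situation occurs at most $|I|$ times, and after at most $|I|+1$ rounds the lemma is achieved. $\square$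

**Step 4: assemble $G$.** Given a condition $(\vec F,X)$, $i\in I$ and $m$, (3) gives an $x\in X\cap C_i$ with $x>m$. Replacing $F_i$ by $F_i\cup\{x\}$ and $X$ by $X\setminus[0,x]$ gives an extension. Start with $((\emptyset)_{i\in I},X^*)$, and build a sequence of successive extensions that alternates such steps with applications of Lemma 7, so that every $G_i=\bigcup F_i$ (the union over the sequence) is infinite and Lemma 7 has been applied to every $\vec e\in\mathbb N^I$; there are only countably many. Then $G_i\subseteq C_i$ is infinite. Elements that enter $F_i$ after a given condition come from the reservoir of that condition, so $G_i$ is $i$-compatible with every condition in the sequence.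

Suppose that for each $i\in I$ there were an $e_i$ such that $W_{e_i}^{G_i}$ is infinite and disjoint from $U_0$ or from $U_1$. Lemma 7 was applied to $\vec e=(e_i)_{i\in I}$, so for some $i\in I$ the set $W_{e_i}^{G_i}$ is finite or meets both $U_0$ and $U_1$, a contradiction. So there is an $i\in I$ such that every infinite $G_i$-c.e. set meets both $U_0$ and $U_1$, and $G=G_i\subseteq C^{-1}(i)$ is as desired. This proves Theorem B, and with it Theorem A and Corollary 1. $\blacksquare$

## How far the separation goes: numbers of colors, products, and where it ends

For problems $P,Q$, an instance of $P\times Q$ is a pair of instances, and a solution is a pair of solutions; likewise for more factors.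

**Theorem C.**

1. For $j,\ell\ge1$: $\widetilde{\mathsf{RT}^1_j}\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_\ell}$ iff $j=1$.
2. $\widetilde{\mathsf{RT}^1_2}\not\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_{\ell_1}}\times\dots\times\widetilde{\mathsf{SRT}^1_{\ell_r}}$ for all $r,\ell_1,\dots,\ell_r\ge1$. One computable instance $p$ witnesses this for all $r,\ell_1,\dots,\ell_r$ at once.
3. Every instance $c$ of $\widetilde{\mathsf{RT}^1_k}$ has a solution computable in $c'$. So the separation cannot be obtained by finding an instance without $\Delta^0_2$ solutions.
4. $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}\widehat{\mathsf{SRT}^1_2}$ for all $k$. Also $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}Q$, where $Q$ is the variant of $\widetilde{\mathsf{SRT}^1}$ whose $n$-th coloring is a stable $2^n$-coloring (so the numbers of colors are finite but unbounded).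

Part 4 says that two features of Theorem A cannot be dropped: the weak form of the parallelization on the stable side, and the uniform bound on the number of colors.

*Proof of 1.* If $j\ge2$, the instance $p$ of Theorem A is an instance of $\widetilde{\mathsf{RT}^1_j}$ with the same solutions, and the argument for Corollary 1 applies with $\ell$ colors on the stable side. If $j=1$, the only instance consists of constant colorings, and the set of all pairs is a computable solution; any computable $q$ will do.

*Proof of 2.* The idea is to merge finitely many stable lists into one. A computable instance of the product consists of computable instances $q^1,\dots,q^r$ of the factors. Put $q_n(x)=(q_n^1(x),\dots,q_n^r(x))$. Each coordinate is eventually constant, so after coding tuples by numbers this is a computable instance of $\widetilde{\mathsf{SRT}^1_{\ell_1\cdots\ell_r}}$. A set on which $q_n$ is constant is one on which every $q_n^t$ is constant. So each solution $s$ of $q$ is a solution of every $q^t$, and $(s,\dots,s)$ solves the product instance. By Theorem A some such $s$ computes no solution of $p$, and $(s,\dots,s)\equiv_Ts$. Since $p$ is computable, this is what was claimed,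 with the $p$ of Theorem A for all $r,\ell_1,\dots,\ell_r$.

*Proof of 3.* This is Proposition 3.

*Proof of 4.* By part 3 it suffices, given $c$, to find a $c$-computable instance all of whose solutions compute $c'$ together with $c$. Let $(c'_x)_x$ be a $c$-computable enumeration of $c'$.

For $\widehat{\mathsf{SRT}^1_2}$, let $q_n(x)=1$ if $n\in c'_x$, and $q_n(x)=0$ otherwise. This changes at most once, so it is stable, with limit $c'(n)$. An infinite set on which $q_n$ is constant must have the limit color, so any element $y$ of it satisfies $q_n(y)=c'(n)$. A solution contains such a set for every $n$, so together with $c$ it computes $c'$.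

For $Q$, let $q_n(x)=c'_x{\restriction}n\in2^n$, where the $2^n$ strings of length $n$ serve as colors. This is stable with limit $c'{\restriction}n$. If $\langle n,y\rangle$ belongs to a solution, then $y$ lies in an infinite set on which $q_n$ is constant, so $q_n(y)=c'{\restriction}n$. A solution has elements in infinitely many columns. To find $c'(m)$, search the solution for a pair $\langle n,y\rangle$ with $n>m$, and read off $c'(m)$ from $q_n(y)$. So the solution computes $c'$ from $c$. $\square$

Given the two equivalences quoted from Gill's paper, part 1 also yields $\mathrm{Ind}\,\mathscr E_j\not\le_{\mathrm c}\mathsf{SRT}^2_\ell$ for all $j,\ell\ge2$.
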